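\title{Integrality of the Iitaka dimension on compact almost complex manifolds}

\begin{abstract}
Let $L$ be a complex line bundle with a pseudoholomorphic structure over a compact almost complex manifold $(X,J)$ of complex dimension $n$. We prove that the Iitaka dimension of $L$, the growth exponent of the spaces of pseudoholomorphic sections of $L^{\otimes m}$, is either $-\infty$ or an integer between $0$ and $n$, equal to the maximal rank of the Kodaira maps. No integrability of $J$ or of the structure on $L$ is assumed. The proof combines a Schwarz lemma along $J$-holomorphic discs with the fact that all sections descend locally along a Kodaira map of maximal rank. For connected $X$ we also bound vanishing orders linearly in $m$, express the Iitaka dimension through the transcendence degree of the section ring, prove that the leading coefficient of the growth exists, and show that the value $n$ forces $J$ to be integrable, while all smaller values occur for non-integrable $J$.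
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

The growth of the spaces of holomorphic sections of the powers of a line bundle is defined through a Cauchy--Riemann operator alone, so it makes sense on almost complex manifolds. This paper determines which growth exponents occur.

Let $X$ be a closed manifold (compact, without boundary) of real dimension $2n$, $n\ge1$, and let $J$ be an almost complex structure on $X$, that is, an endomorphism of $TX$ with $J^2=-1$. All data are smooth, and $X$ is assumed connected only where this is stated. A complex covector $\xi$ has type $(1,0)$ if $\xi\circ J=i\xi$ and type $(0,1)$ if $\xi\circ J=-i\xi$. This gives a splitting $T^*X\otimes\mathbb C=\Lambda^{1,0}\oplus\Lambda^{0,1}$ into bundles of rank $n$, and we put $\Lambda^{p,q}=\Lambda^p\Lambda^{1,0}\otimes\Lambda^q\Lambda^{0,1}$. For a function $f$ we write $\bar\partial f$ for the $(0,1)$-part of $df$, and $f$ is \emph{$J$-holomorphic} if $\bar\partial f=0$. The structure $J$ is \emph{integrable} if $X$ is covered by charts with values in $\mathbb C^n$ whose components are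 $J$-holomorphic.

A \emph{pseudoholomorphic structure} on a complex line bundle $L\to X$ is a first-order operator
\[
\bar\partial_L:\Gamma(L)\to\Gamma(\Lambda^{0,1}\otimes L),\qquad \bar\partial_L(fs)=\bar\partial f\otimes s+f\,\bar\partial_Ls .
\]
In a local frame $\varepsilon$ it is given by a $(0,1)$-form $a$ with $\bar\partial_L\varepsilon=a\otimes\varepsilon$. Equivalently, $L$ carries a bundle almost complex structure $\mathcal J$ on its total space: if $\xi$ is the fiber coordinate, the $(1,0)$-forms of $\mathcal J$ are spanned by the pullbacks of $(1,0)$-forms on $X$ and by $d\xi+\xi a$, and a section $g\varepsilon$ is a $(J,\mathcal J)$-pseudoholomorphic map exactly when $dg+ga$ has type $(1,0)$, that is, when $\bar\partial_L(g\varepsilon)=0$. We use only the operator. A tensor product of two such bundles carries the structure $\bar\partial(s\otimes t)=\bar\partial s\otimes t+s\otimes\bar\partial t$. This applies to the powers $L^m=L^{\otimes m}$, $m\ge0$, where $L^0$ is the trivial bundle with the operator $\bar\partial$ on functions. Let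
\[
H_m=H^0(X,(L^m,\mathcal J))=\{s\in\Gamma(L^m):\bar\partial s=0\},\qquad P_m=\dim_{\mathbb C}H_m .
\]
The spaces $H_m$ are known to be finite-dimensional; the proof below gives this again. Products of pseudoholomorphic sections are pseudoholomorphic, so $H_mH_{m'}\subset H_{m+m'}$. Since $\bar\partial\varepsilon^m=ma\otimes\varepsilon^m$, a section $g\varepsilon^m$ is pseudoholomorphic if and only if
\begin{equation}\label{eq:local}
\bar\partial g+mga=0 .
\end{equation}
The \emph{Iitaka dimension} is
\[
\kappa=\kappa^J(X,(L,\mathcal J))=
\begin{cases}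
-\infty, & \text{if } P_m=0 \text{ for all } m\ge1,\\[4pt]
\limsup\limits_{m\to\infty}\dfrac{\log P_m}{\log m}, & \text{otherwise,}
\end{cases}
\]
with $\log0=-\infty$. The problem, which we take from Chen and Zhang \cite{CZ}, has two parts. \emph{Is $\kappa\le n$ always? Is $\kappa$ always an integer or $-\infty$?} We show that the answer to both questions is yes.

\subsection{The expected answer}

\begin{example}\label{ex:basic}
(a) For $X=\mathbb P^n$ and $L=\mathcal O(1)$, the space $H_m$ consists of the homogeneous polynomials of degree $m$ in $n+1$ variables. So $P_m=\binom{m+n}{n}$ and $\kappa=n$.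

(b) Let $X=\mathbb C/(\mathbb Z+i\mathbb Z)$ with coordinate $z=x+iy$, and let $L$ be trivial with frame $\varepsilon$ and $\bar\partial_L\varepsilon=c\,d\bar z\otimes\varepsilon$, $c\in\mathbb C$. Equation \eqref{eq:local} reads $g_{\bar z}+mcg=0$. As $\partial_{\bar z}$ multiplies $e^{2\pi i(jx+ly)}$ by $\pi i(j+il)$, the Fourier coefficient of $g$ with index $(j,l)$ vanishes unless $\pi i(j+il)=-mc$. Hence $P_m=1$ if $mc\in\pi\,\mathbb Z[i]$ and $P_m=0$ otherwise. For $c=0$ we get $P_m=1$ for all $m$; for $c=\pi/2$ we get $P_m=1$ for even $m$ and $P_m=0$ for odd $m$; in both cases $\kappa=0$. For $c=\pi\sqrt2$ we get $\kappa=-\infty$.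
\end{example}

In these examples $\kappa$ counts the independent ratios of sections. If $s_0,s\in H_m$, then $s/s_0$ is a $J$-holomorphic function on $\{s_0\ne0\}$: for $s=g\varepsilon^m$ and $s_0=g_0\varepsilon^m$, equation \eqref{eq:local} gives $g_0\bar\partial g-g\bar\partial g_0=0$. Call sections $s_0,\dots,s_r\in H_m$, with $m\ge1$ and $r\ge0$, a \emph{system of rank $r$ at $x\in X$} if
\begin{equation}\label{eq:rank}
s_0(x)\ne0,\qquad \bigl(d(s_1/s_0)\wedge\dots\wedge d(s_r/s_0)\bigr)(x)\ne0;
\end{equation}
for $r=0$ only the first condition is imposed. Covectors of type $(1,0)$ at $x$ are the complex linear functionals on $(T_xX,J)$. So the second condition says that the differential of $(s_1/s_0,\dots,s_r/s_0)$ at $x$, a complex linear map $T_xX\to\mathbb C^r$, is onto, and this forces $r\le n$. If $P_m\ne0$ for some $m\ge1$, let $\rho$ be the largest $r$ for which a system of rank $r$ exists, for some $m$ and some $x$. Then $0\le\rho\le n$, and $\rho$ is the maximal complex rank of the Kodaira maps $x\mapsto[s_0(x):\dots:s_N(x)]$, where $s_0,\dots,s_N$ is a basis of $H_m$.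

The natural guess is $\kappa=\rho$. The inequality $\kappa\ge\rho$ is algebra: the monomials in a system of rank $\rho$ are linearly independent. The inequality $\kappa\le\rho$ cannot be obtained from the multiplicative structure alone.

\begin{example}\label{ex:algebra}
Let $R_m\subset\mathbb C[t,w]$ be spanned by the monomials $t^mw^j$ with $0\le j\le m^{3/2}$. Since $m^{3/2}+m'^{3/2}\le(m+m')^{3/2}$, the sum $\bigoplus_mR_m$ is a graded domain with $R_0=\mathbb C$ and transcendence degree $2$. Here $\dim R_m=\lfloor m^{3/2}\rfloor+1$, with growth exponent $3/2$.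
\end{example}

In this ring the order of vanishing in $w$ of an element of degree $m$ is not $O(m)$. An analytic argument must exclude such behavior for sections, and it has to work without the usual tools: $J$-holomorphic coordinates exist only for integrable $J$, and $L$ need not have local frames killed by $\bar\partial_L$.

\subsection{Results}

A section $s$ \emph{vanishes to order $\ge k$ at $p$} if, in a chart and a frame, all its derivatives of order $<k$ vanish at $p$. The \emph{order} $\operatorname{ord}_ps\in\{0,1,\dots,\infty\}$ is the supremum of such $k$.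

\begin{theorem}\label{thm:A}
Suppose $P_m\ne0$ for some $m\ge1$. There are $C>0$ and $m_0\ge1$ such that $P_m\le Cm^{\rho}$ for all $m\ge1$ and $P_{km_0}\ge\binom{k+\rho}{\rho}$ for all $k\ge1$. Hence $\kappa=\rho\in\{0,\dots,n\}$.
\end{theorem}

Thus $\kappa\le\dim_{\mathbb C}X$ and $\kappa\in\{-\infty,0,1,\dots,n\}$ for every $(X,J)$ and every $(L,\mathcal J)$.

\begin{theorem}\label{thm:B}
Let $X$ be connected.
\begin{enumerate}
\item[(1)] There is a constant $A$ such that $\operatorname{ord}_ps\le Am$ for all $m\ge0$, all $0\ne s\in H_m$ and all $p\in X$.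
\item[(2)] The ring $R=\bigoplus_{m\ge0}H_m$ is a domain with $H_0=\mathbb C$. If $\kappa\ge0$, then $\kappa=\operatorname{trdeg}_{\mathbb C}R-1$.
\item[(3)] If $\kappa\ge0$ and $a=\gcd\{m\ge1:P_m>0\}$, then $\lim_{m\to\infty,\;a\mid m}P_m/m^{\kappa}$ exists in $(0,\infty)$, and $P_m=0$ if $a\nmid m$.
\item[(4)] If $\kappa=n$, then $J$ is integrable and $\bar\partial_L^2=0$, so $(X,L)$ is a compact complex manifold with a holomorphic line bundle of maximal Iitaka dimension.
\item[(5)] For every $n\ge2$, all values $-\infty,0,\dots,n-1$ occur on connected $X$ with non-integrable $J$. The value $n$ occurs for $(\mathbb P^n,\mathcal O(1))$.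
\end{enumerate}
\end{theorem}

\begin{remark}\label{rem:hyp}
Parts (1)--(4) need connectedness. Let $X$ be the disjoint union of two tori of Example~\ref{ex:basic}(b), with $c=0$ and $c=\pi/2$. A section that is nonzero on the first torus and zero on the second violates (1), $H_0=\mathbb C^2$ violates (2), and $P_m$ alternates between $1$ and $2$ while $a=1$, which violates (3). The disjoint union of $(\mathbb P^n,\mathcal O(1))$ with a non-integrable example from (5) has $\kappa=n$ and violates (4). Compactness is needed for the problem to make sense: for the trivial bundle on $\mathbb C$ every $H_m$ is infinite-dimensional.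
\end{remark}

\subsection{Method}

The upper bound in Theorem~\ref{thm:A} has two steps. First, there are finitely many points $q_i$, independent of $m$, such that a section of $L^m$ vanishing at all $q_i$ to an order proportional to $m$ is zero. This is a Schwarz lemma along $J$-holomorphic discs, on which neither $J$ nor $\bar\partial_L$ meets an integrability obstruction (Section~\ref{sec:discs}). Second, the $q_i$ can be chosen so that vanishing to order $k$ imposes only about $k^{\rho}$ conditions, because near $q_i$ all sections are holomorphic functions of at most $\rho$ ratios (Section~\ref{sec:count}). Section~\ref{sec:models} shows each step in a model case and proves Theorem~\ref{thm:B}(5). Parts (1) and (2), part (3) and part (4) are proved in Sections \ref{sec:order}, \ref{sec:limit} and \ref{sec:max}.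

We fix a Riemannian metric on $X$ with distance $\operatorname{dist}$ and open balls $B(p,r)$, and a Hermitian metric on $L$. The latter induces pointwise norms on $L^m$ with $|\varepsilon^m|=|\varepsilon|^m$, and $\|s\|=\sup_X|s|$. By Taylor's formula, $\operatorname{ord}_ps\ge k$ implies $|s(x)|=O(\operatorname{dist}(x,p)^k)$. The unit disc in $\mathbb C$ is $D$.

\section{Two model cases}\label{sec:models}

\subsection{The Schwarz argument on the projective line}\label{sub:P1}

Let $X=\mathbb P^1$ and $L=\mathcal O(1)$, with holomorphic frames $e_0$ over $\{z\ne\infty\}$ and $e_\infty=ze_0$ over $\{z\ne0\}$. Take the metric with $|e_0|=(1+|z|^2)^{-1/2}$; then $|e_\infty|=(1+|w|^2)^{-1/2}$ in the coordinate $w=1/z$. We bound $P_m=m+1$ without using that sections are polynomials.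

Let $s=fe_0^m\in H_m$ vanish to order $\ge k$ at $z=0$. On $\{|z|<2\}$ we have $|e_0|\ge5^{-1/2}$, so $|f|\le5^{m/2}\|s\|$. The function $f/z^k$ is holomorphic, and the maximum principle gives $|f(z)|\le(|z|/2)^k5^{m/2}\|s\|$. Since $|e_0|\le1$, we get $|s|\le2^{-k}5^{m/2}\|s\|$ on $\{|z|\le1\}$. If $s$ also vanishes to order $\ge k$ at $\infty$, the same computation in $w$ gives this bound on $\{|w|\le1\}$, so $\|s\|\le2^{-k}5^{m/2}\|s\|$. For $k=\lfloor\frac m2\log_25\rfloor+1$ this forces $s=0$. Vanishing to order $\ge k$ at two points is $2k$ linear conditions, so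
\[
P_m\le2k\le m\log_25+2 .
\]
The constant is not sharp, but the exponent of $m$ is. The loss from passing between $|s|$ and $|f|$ is exponential in $m$, because one frame serves all powers of $L$. The gain from vanishing is exponential in $k$. So $k$ proportional to $m$ suffices, and the exponent of $m$ is decided by the number of conditions as a function of $k$.

\subsection{Torus fibrations with non-integrable structure}\label{sub:torus}

The next examples have $\rho<n$ and show how the number of conditions can drop.

\begin{proof}[Proof of Theorem~\ref{thm:B}(5)]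
The case of $\mathbb P^n$ is Example~\ref{ex:basic}(a). Let $\tau$ be a smooth non-constant map from $\mathbb P^1$ to the upper half-plane, for instance $\tau=i+i/(1+|z|^2)$. On $Y=\mathbb P^1\times\mathbb R^2/\mathbb Z^2$, with fiber coordinates $(x,y)$, let $\theta=dx+\tau\,dy$, and define $J$ by declaring that $\Lambda^{1,0}$ is spanned by $\theta$ and the pullback of the $(1,0)$-forms of $\mathbb P^1$. Since $\theta-\bar\theta=(\tau-\bar\tau)\,dy$ and $\operatorname{Im}\tau>0$, the forms $dz,d\bar z,\theta,\bar\theta$ are linearly independent, so this defines an almost complex structure. We compute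
\[
d\theta=d\tau\wedge dy=(\tau_z\,dz+\tau_{\bar z}\,d\bar z)\wedge\frac{\theta-\bar\theta}{\tau-\bar\tau},
\qquad
(d\theta)^{0,2}=-\frac{\tau_{\bar z}}{\tau-\bar\tau}\,d\bar z\wedge\bar\theta .
\]
A holomorphic function on $\mathbb P^1$ is constant, so $\tau_{\bar z}\not\equiv0$ and $(d\theta)^{0,2}\not\equiv0$. In $J$-holomorphic coordinates a $(1,0)$-form is $\sum g_j\,dz_j$, and $\sum dg_j\wedge dz_j$ has no $(0,2)$-part. So $J$ is not integrable.

For $n\ge2$ let $X=Y\times(\mathbb P^1)^{n-2}$ with the product structure, which is non-integrable by the same computation. The projection $\pi:X\to Z=(\mathbb P^1)^{n-1}$ is a submersion, and $\pi^*$ preserves types. Its fibers are $J$-invariant, and the fiber over a point where $\tau$ has the value $\tau_0$ is the Riemann surface $\mathbb C/(\mathbb Z+\tau_0\mathbb Z)$ with coordinate $x+\tau_0y$. For a holomorphic line bundle $M$ on $Z$ let $L=\pi^*M$, with $\bar\partial_L(f\,\pi^*\eta)=\bar\partial f\otimes\pi^*\eta$ for local holomorphic frames $\eta$ of $M$; this is well defined because the transition functions pull back to $J$-holomorphic functions.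 Over the domain of $\eta$, a section in $H_m$ is $f\,\pi^*\eta^m$ with $\bar\partial f=0$. The function $f$ is holomorphic on each compact connected fiber, hence constant on it, so $f=g\circ\pi$ with $g$ smooth. Then $0=\bar\partial f=\pi^*\bar\partial g$, and $\pi^*$ is injective, so $g$ is holomorphic. Conversely, pullbacks of holomorphic sections of $M^m$ lie in $H_m$. Thus $P_m=h^0(Z,M^m)$.

Sections of $\mathcal O(b_1,\dots,b_{n-1})$ are the multihomogeneous polynomials of multidegree $(b_1,\dots,b_{n-1})$. For $M=\mathcal O(\epsilon_1,\dots,\epsilon_{n-1})$ with $\epsilon_j\in\{0,1\}$ this gives $P_m=\prod_j(\epsilon_jm+1)$ and $\kappa=\sum_j\epsilon_j$, which takes every value $0,\dots,n-1$. For $M=\mathcal O(-1,0,\dots,0)$ all $P_m$ with $m\ge1$ vanish and $\kappa=-\infty$.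
\end{proof}

Take $n=2$ and $L=\pi^*\mathcal O(1)$ on $Y$, so that $P_m=m+1$ and $\rho=1$. A holomorphic function of two variables has $k(k+1)/2$ Taylor coefficients of order $<k$, and with $k$ proportional to $m$ this count would give $P_m=O(m^2)$. But every section is a holomorphic function of the single ratio $z$, so vanishing to order $\ge k$ at a point of $Y$ imposes at most $k$ conditions, and the argument of Section~\ref{sub:P1} gives the true exponent. Here the descent to $\mathbb P^1$ came from compact fibers. In general no global fibration is available, and the maximality of $\rho$ will take its place.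

\section{Discs and a Schwarz lemma}\label{sec:discs}

A $C^1$ map $u:D\to X$ is \emph{$J$-holomorphic} if $du\circ i=J\circ du$, that is, $u_y=J(u)u_x$ for $z=x+iy$. Then $u^*$ maps $(1,0)$-forms to multiples of $dz$ and $(0,1)$-forms to multiples of $d\bar z$. To imitate Section~\ref{sub:P1} we need a disc from a point $p$ through each nearby point $q$, and along it one frame in which the sections of all powers of $L$ become holomorphic, with constants independent of $p$, $q$ and $m$.

\begin{lemma}\label{lem:disc}
There are $r_0>0$, $\lambda\ge1$ and $K>0$ such that for all $p,q\in X$ with $\operatorname{dist}(p,q)<r_0$ there are a map $u:D\to X$ and a frame $e$ of $u^*L$ with the following properties.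
\begin{enumerate}
\item[(a)] $u$ is $C^1$, $J$-holomorphic and $K$-Lipschitz, and $u(0)=p$, $u(1/2)=q$.
\item[(b)] $\lambda^{-1}\le|e|\le\lambda$ on $D$.
\item[(c)] For every $m\ge0$ and $s\in H_m$ we have $s\circ u=fe^m$ with $f$ holomorphic on $D$.
\end{enumerate}
\end{lemma}

Both $u$ and $e$ are solutions of a $\bar\partial$-equation in one variable, and the tool is a right inverse of $\partial_{\bar z}$. Fix $0<\alpha<1$ and put
\[
\|g\|_\alpha=\sup_{\bar D}|g|+\sup_{z\ne w}\frac{|g(z)-g(w)|}{|z-w|^\alpha},\qquad
\|v\|_{1,\alpha}=\sup_{\bar D}|v|+\|v_z\|_\alpha+\|v_{\bar z}\|_\alpha .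
\]
These are the norms of the Banach spaces $C^\alpha(\bar D)$ and $C^{1,\alpha}(\bar D)$. We have $\|gh\|_\alpha\le\|g\|_\alpha\|h\|_\alpha$, also for products of matrices and vectors. A function with Lipschitz constant $\ell$ on $\bar D$ has H\"older seminorm at most $2\ell$, and $v\in C^{1,\alpha}$ has Lipschitz constant at most $\sup|v_z|+\sup|v_{\bar z}|$; in particular $\|v\|_\alpha\le2\|v\|_{1,\alpha}$. We use the standard fact that the Cauchy--Green operator
\[
Tg(z)=\frac1\pi\int_D\frac{g(w)}{z-w}\,dA(w)
\]
is bounded from $C^\alpha(\bar D)$ to $C^{1,\alpha}(\bar D)$ and satisfies $\partial_{\bar z}Tg=g$. To prescribe values at two points we subtract an affine holomorphic function: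
\[
T_0g(z)=Tg(z)-Tg(0)-2z\bigl(Tg(1/2)-Tg(0)\bigr).
\]
Then $T_0$ is again bounded, with norm $\|T_0\|$, satisfies $\partial_{\bar z}T_0g=g$, and $T_0g$ vanishes at $0$ and at $1/2$.

\begin{proof}[Proof of Lemma~\ref{lem:disc}]
We fix $p_0\in X$ and prove the statement for $p$ in a compact neighborhood $V$ of $p_0$. Finitely many such $V$ cover $X$, and we take the smallest $r_0$ and the largest $\lambda$ and $K$.

\emph{Step 1: charts in which $J$ is standard at the center.} Let $\psi:U\to\mathbb R^{2n}$ be a chart around $p_0$ over which $L$ has a frame $\varepsilon$, and regard $J$ as a matrix-valued function on $U$. Choose $\xi_1,\dots,\xi_n\in\mathbb R^{2n}$ such that the vectors $\xi_j,J(p_0)\xi_j$ form a basis. For $p$ in a compact neighborhood $V\subset U$ of $p_0$ the vectors $\xi_j,J(p)\xi_j$ still form a basis. Let $A_p:\mathbb R^{2n}\to\mathbb C^n$ be the real linear isomorphism that sends $\xi_j$ to the $j$-th standard basis vector and $J(p)\xi_j$ to $i$ times it. For $\sigma>0$ put $\chi_p=\sigma^{-1}A_p(\psi-\psi(p))$ and $J_p=(\chi_p)_*J$. Then $\chi_p(p)=0$, $J_p(0)=i$, and $J_p(\zeta)$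 is smooth in $(p,\zeta)$. As $V$ is compact, for small $\sigma$ and all $p\in V$ the image of $\chi_p$ contains the closed unit ball $\mathbb B\subset\mathbb C^n$ and $|J_p-i|<1$ on $\mathbb B$. Then $J_p+i=2i+(J_p-i)$ is invertible on $\mathbb B$. Fix such a $\sigma$. The set $V'=\bigcup_{p\in V}\chi_p^{-1}(\mathbb B)$ is a compact subset of $U$.

\emph{Step 2: the equation.} For a map $U_1:\bar D\to\mathbb B$ we have $(U_1)_x=(U_1)_z+(U_1)_{\bar z}$ and $(U_1)_y=i\bigl((U_1)_z-(U_1)_{\bar z}\bigr)$. So $(U_1)_y=J_p(U_1)_x$ is equivalent to $(J_p+i)(U_1)_{\bar z}=(i-J_p)(U_1)_z$. The real linear operator $(J_p+i)^{-1}(i-J_p)$ anticommutes with $i$: from $J_p(J_p+i)=J_pi-1=(J_p+i)i$ and $J_p(i-J_p)=J_pi+1=-(i-J_p)i$ we get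
\[
(J_p+i)^{-1}(i-J_p)\,i=-(J_p+i)^{-1}J_p(i-J_p)=-i\,(J_p+i)^{-1}(i-J_p).
\]
Hence it has the form $\xi\mapsto Q_p\bar\xi$ with a complex matrix $Q_p(\zeta)$, smooth in $(p,\zeta)$, and $Q_p(0)=0$. Let $c>0$ bound both the norm and the Lipschitz constant of $DQ_p$ on $\mathbb B$ for all $p\in V$. The nonlinearity vanishes at the center, so it becomes small after rescaling. With $U_1=tv$, $0<t\le1/3$, the equation is
\begin{equation}\label{eq:disc}
v_{\bar z}=h_v,\qquad h_v=Q_p(tv)\,\overline{v_z}.
\end{equation}

\emph{Step 3: solving with two prescribed values.} Let $\zeta_0\in\mathbb C^n$ with $|\zeta_0|\le1/2$. On $\mathcal B=\{v\in C^{1,\alpha}(\bar D,\mathbb C^n):\|v\|_{1,\alpha}\le3\}$ define $G(v)=2\zeta_0z+T_0h_v$; note that $tv$ has values in $\mathbb B$. A fixed point of $G$ solves \eqref{eq:disc} and has $v(0)=0$, $v(1/2)=\zeta_0$. For $w\in\mathcal B$ the function $DQ_p(tw)$ is bounded by $c$ and has Lipschitz constant at most $3ct\le c$, so $\|DQ_p(tw)\|_\alpha\le3c$. For $v,v'\in\mathcal B$ write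
\[
Q_p(tv)-Q_p(tv')=t\int_0^1DQ_p\bigl(t(v'+\omega(v-v'))\bigr)(v-v')\,d\omega .
\]
This gives $\|Q_p(tv)-Q_p(tv')\|_\alpha\le6ct\|v-v'\|_{1,\alpha}$ and, for $v'=0$, $\|Q_p(tv)\|_\alpha\le18ct$. Therefore $\|h_v\|_\alpha\le54ct$, and from
\[
h_v-h_{v'}=\bigl(Q_p(tv)-Q_p(tv')\bigr)\overline{v_z}+Q_p(tv')\,\overline{(v-v')_z}
\]
we get $\|h_v-h_{v'}\|_\alpha\le36ct\|v-v'\|_{1,\alpha}$. Fix $t\le1/3$ with $72ct\|T_0\|\le1$; it depends neither on $p$ nor on $\zeta_0$. Since $\|2\zeta_0z\|_{1,\alpha}=4|\zeta_0|\le2$, the map $G$ sends $\mathcal B$ into itself and has Lipschitz constant at most $1/2$. So it has a fixed point $v$, and $u=\chi_p^{-1}(tv)$ is a $J$-holomorphic disc with $u(0)=p$ and $\chi_p(u(1/2))=t\zeta_0$.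

\emph{Step 4: uniformity.} By compactness there is $c'$ such that $d\chi_p$ and its inverse have norm at most $c'$ on $\chi_p^{-1}(\mathbb B)$ for all $p\in V$. So $u$ is Lipschitz with constant $3tc'$. If $\operatorname{dist}(p,q)<t/(2c')$, a curve of length less than $t/(2c')$ from $p$ to $q$ cannot leave $\chi_p^{-1}(\{|\zeta|\le t/2\})$, so $\chi_p(q)=t\zeta_0$ with $|\zeta_0|\le1/2$. This proves (a) with $r_0=t/(2c')$.

\emph{Step 5: the frame.} Let $\bar\partial_L\varepsilon=a\otimes\varepsilon$. Then $u^*a=b\,d\bar z$, and $\|b\|_\alpha$ is bounded uniformly, because $\|v\|_{1,\alpha}\le3$ and the coefficients of $(\chi_p^{-1})^*a$ are bounded in $C^1(\mathbb B)$ uniformly in $p\in V$. Put $e=\exp(-Tb)\,u^*\varepsilon$. As $\sup|Tb|$ is uniformly bounded and $|\varepsilon|$ is bounded above and below on $V'$, (b) holds. Let $s=g\varepsilon^m\in H_m$. Pulling \eqref{eq:local} back by $u$ gives $(g\circ u)_{\bar z}+mb\,(g\circ u)=0$. The $C^1$ function $f=(g\circ u)\exp(mTb)$ satisfies $s\circ u=fe^m$ and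
\[
f_{\bar z}=\exp(mTb)\bigl((g\circ u)_{\bar z}+mb\,(g\circ u)\bigr)=0 .
\]
So $f$ is holomorphic, which is (c).
\end{proof}

\begin{lemma}[Schwarz lemma]\label{lem:schwarz}
If $s\in H_m$, $m\ge0$, vanishes to order $\ge k$ at $p$, then $|s(q)|\le2^{-k}\lambda^{2m}\|s\|$ whenever $\operatorname{dist}(p,q)<r_0$.
\end{lemma}

\begin{proof}
Take $u,e,f$ from Lemma~\ref{lem:disc}. Then $|f|=|s\circ u|\,|e|^{-m}\le\lambda^m\|s\|$ on $D$. Since $u$ is Lipschitz, $|s(u(z))|=O(|z|^k)$, hence $f(z)=O(|z|^k)$ and $f/z^k$ is holomorphic on $D$. The maximum principle on the circles $|z|=r$, $r\to1$, gives $|f(1/2)|\le2^{-k}\lambda^m\|s\|$. Finally $|s(q)|=|f(1/2)|\,|e(1/2)|^m\le\lambda^m|f(1/2)|$.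
\end{proof}

\section{Counting conditions and the proof of Theorem~\ref{thm:A}}\label{sec:count}

We must bound the codimension in $H_m$ of the sections vanishing to order $\ge k$ at a point. A first count works at every point.

\begin{remark}\label{rem:leading}
Let $s=g\varepsilon^m\in H_m$ vanish to order $\ge j$ at $p$. In a chart $\zeta$ centered at $p$ with $J(0)=i$, let $g_j$ be the Taylor term of degree $j$ of $g$. The projection onto $\Lambda^{0,1}$ differs from the standard one by $O(|\zeta|)$, so \eqref{eq:local} gives $\bar\partial_{\mathrm{st}}g_j=O(|\zeta|^j)$. The left side is homogeneous of degree $j-1$, so it vanishes, and $g_j$ is a holomorphic polynomial in $n$ variables. Summing over $j<k$, vanishing to order $\ge k$ imposes at most $\binom{n+k-1}{n}$ conditions. Inserted in the proof below, this count yields $P_m=O(m^n)$.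
\end{remark}

This leaves all exponents between $\rho$ and $n$ open, non-integers included. To replace $n$ by $\rho$ we choose special points. For an open set $U\subset X$ on which some section of some $H_m$, $m\ge1$, is not identically zero, let $\rho(U)$ be the largest $r$ for which a system of rank $r$ exists at some point of $U$. Then $0\le\rho(U)\le\rho=\rho(X)$. Near a point that realizes $\rho(U)$, any further ratio of sections must have differential in the span of the differentials already present, and so it is a function of them.

One frame should serve all degrees, so we use roots. Let $s_0\in H_\mu$, $\mu\ge1$, have no zero on a simply connected open set $W$ over which $L$ has a frame $\varepsilon$. Then $s_0=\exp(\mu\gamma_0)\varepsilon^\mu$ with $\gamma_0$ smooth, and the frame $e=\exp(\gamma_0)\varepsilon$ satisfies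
\begin{equation}\label{eq:root}
e^\mu=s_0,\qquad \bar\partial_Le=0,
\end{equation}
because $0=\bar\partial(e^\mu)=\mu e^{\mu-1}\bar\partial_Le$.

\begin{lemma}[Descent]\label{lem:descent}
Let $U$ be as above, $r=\rho(U)$, and let $s_0,\dots,s_r\in H_\mu$ be a system of rank $r$ at $q\in U$. Put $\varphi_j=s_j/s_0$ and $\Phi=(\varphi_1,\dots,\varphi_r)$. There are a neighborhood $W\subset U$ of $q$, on which $\Phi$ is a submersion with connected fibers onto a ball $\Omega\subset\mathbb C^r$ centered at $\Phi(q)$, and a frame $e$ of $L|_W$ satisfying \eqref{eq:root}, such that for all $m\ge1$ every $t\in H_m$ has on $W$ the form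
\[
t=(f_t\circ\Phi)\,e^m,\qquad f_t\text{ holomorphic on }\Omega .
\]
Moreover $\operatorname{ord}_qt=\operatorname{ord}_{\Phi(q)}f_t$, and for all $m,k\ge1$ the subspace of $t\in H_m$ vanishing to order $\ge k$ at $q$ has codimension at most $\binom{r+k-1}{r}$.
\end{lemma}

For $r=0$ the ball $\Omega$ is a point, and the lemma says that on $W$ every $t\in H_m$ is a constant multiple of $e^m$.

\begin{proof}
The differential of $\Phi$ at $q$ is onto. So there are smooth coordinates $(\Phi,y)$ that identify a neighborhood $W\subset U$ of $q$ with the product of a ball $\Omega$ and a ball in $\mathbb R^{2n-2r}$. We take $W$ so small that $s_0$ has no zero and $L$ is trivial on $W$, and we choose $e$ as in \eqref{eq:root}. The $(1,0)$-forms $d\varphi_1,\dots,d\varphi_r$ are linearly independent at each point of $W$.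

Let $t\in H_m$ and $t=he^m$ on $W$. Then $\bar\partial h=0$, since $\bar\partial_Le=0$. The function $h$ is not a ratio of global sections unless $\mu\mid m$, but $h^\mu$ is: the sections
\[
s_0^m,\quad s_1s_0^{m-1},\ \dots,\ s_rs_0^{m-1},\quad t^\mu
\]
lie in $H_{\mu m}$, and their ratios with the first are $\varphi_1,\dots,\varphi_r$ and $h^\mu$. They cannot be a system of rank $r+1$ at a point of $W\subset U$, so
\[
0=d\varphi_1\wedge\dots\wedge d\varphi_r\wedge d(h^\mu)=\mu h^{\mu-1}\,d\varphi_1\wedge\dots\wedge d\varphi_r\wedge dh\quad\text{on }W .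
\]
Hence $d\varphi_1\wedge\dots\wedge d\varphi_r\wedge dh=0$ on $\{h\ne0\}$. This also holds on the interior of $\{h=0\}$, where $dh=0$. The union of these two open sets is dense in $W$, so by continuity the identity holds on $W$. Thus $dh$ lies in the complex span of $d\varphi_1,\dots,d\varphi_r$ at each point, and it vanishes on $\ker d\Phi$. The fibers of $\Phi|_W$ are connected, so $h=f\circ\Phi$ with $f$ smooth on $\Omega$. The $(0,1)$-part of
\[
dh=\sum_j(f_{w_j}\circ\Phi)\,d\varphi_j+\sum_j(f_{\bar w_j}\circ\Phi)\,d\bar\varphi_j
\]
is the second sum. It vanishes and the $d\bar\varphi_j$ are independent, so $f_{\bar w_j}=0$ for all $j$, and $f_t=f$ is holomorphic.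

In the coordinates $(\Phi,y)$ and the frame $e^m$, the section $t$ is the function $(w,y)\mapsto f_t(w)$, which gives the equality of orders. The subspace in question is therefore the kernel of the linear map that sends $t$ to the Taylor coefficients of $f_t$ at $\Phi(q)$ of order $<k$, and there are $\binom{r+k-1}{r}$ such coefficients.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{Lower bound.} Let $s_0,\dots,s_\rho\in H_{m_0}$ be a system of rank $\rho$ at $x$. The map $\Phi=(s_1/s_0,\dots,s_\rho/s_0)$ is a submersion at $x$, so its image contains a nonempty open subset of $\mathbb C^\rho$. Consider the $\binom{k+\rho}{\rho}$ monomials $s_0^{k-|I|}s_1^{I_1}\cdots s_\rho^{I_\rho}\in H_{km_0}$ with $|I|=I_1+\dots+I_\rho\le k$. A linear relation among them, divided by $s_0^k$ near $x$, is a polynomial that vanishes on this open set, so all its coefficients are zero. Hence $P_{km_0}\ge\binom{k+\rho}{\rho}$.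

\emph{Upper bound.} The points given by Lemma~\ref{lem:descent} must be spread over $X$ at the scale $r_0$, so we apply it in small balls. Cover $X$ by balls $U_i=B(p_i,r_0/2)$, $i=1,\dots,N$. Call $i$ \emph{idle} if all sections in all $H_m$, $m\ge1$, vanish identically on $U_i$, and \emph{active} otherwise. For active $i$, Lemma~\ref{lem:descent} gives a point $q_i\in U_i$ with $r_i=\rho(U_i)\le\rho$, and $U_i\subset B(q_i,r_0)$. The points $q_i$ do not depend on $m$.

Given $m\ge1$, let $k=\lfloor2m\log_2\lambda\rfloor+1$, so that $2^{-k}\lambda^{2m}<1$. Let $s\in H_m$ vanish to order $\ge k$ at $q_i$ for all active $i$. Then $|s|\le2^{-k}\lambda^{2m}\|s\|$ on $U_i$ for active $i$ by Lemma~\ref{lem:schwarz}, and $s=0$ on $U_i$ for idle $i$. So $\|s\|\le2^{-k}\lambda^{2m}\|s\|$ and $s=0$. The subspace of such $s$ has codimension at most $\sum_i\binom{r_i+k-1}{r_i}$, summed over active $i$. Since $1\le(k-1+j)/j\le k$ for $j\ge1$, we have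
\[
\binom{r_i+k-1}{r_i}=\prod_{j=1}^{r_i}\frac{k-1+j}{j}\le k^{\rho}.
\]
As $k\le(2\log_2\lambda+1)m$, we obtain $P_m\le N(2\log_2\lambda+1)^\rho m^\rho$.

The upper bound gives $\kappa\le\rho$. Along $m=km_0$ we have $P_m\ge k^\rho/\rho!$, so $\kappa\ge\rho$.
\end{proof}

Compactness entered through the uniform constants of Lemma~\ref{lem:disc}, the finiteness of $\|s\|$ and the finiteness of the cover. Connectedness was not used: each ball has its own rank $\rho(U_i)$, and only $\rho(U_i)\le\rho$ matters.

\section{Vanishing orders and the section ring}\label{sec:order}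

From now on $X$ is connected. Lemma~\ref{lem:schwarz} turns vanishing at one point into smallness on one ball. To reach a contradiction from a single point, smallness must be carried across $X$ with a loss that is only exponential in $m$. The tool is Hadamard's three circles theorem: for $f$ holomorphic on $D$, the logarithm of $M(r)=\sup_{|z|\le r}|f|$ is a convex function of $\log r$. For bounded $f$, $M(1)=\sup_D|f|$ and $0<\delta<1/2$ this gives
\begin{equation}\label{eq:three}
M(1/2)\le M(\delta)^\gamma M(1)^{1-\gamma},\qquad \gamma=\frac{\log2}{\log(1/\delta)}\in(0,1),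
\end{equation}
because $\log(1/2)=\gamma\log\delta+(1-\gamma)\log1$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Fix $\delta\in(0,1/2)$ with $K\delta<r_0/2$, and let $\gamma$ be as in \eqref{eq:three}. Let $s\in H_m$, $m\ge0$, with $\|s\|=1$, and put $\beta(p)=\sup_{B(p,r_0/2)}|s|$.

For $\operatorname{dist}(p,q)<r_0$ take $u,e,f$ from Lemma~\ref{lem:disc}. For $|z|\le\delta$ the point $u(z)$ lies in $B(p,r_0/2)$, so $M(\delta)\le\lambda^m\beta(p)$. Also $M(1)\le\lambda^m$. By \eqref{eq:three}, $|f(1/2)|\le\lambda^m\beta(p)^\gamma$, hence $|s(q)|\le\lambda^{2m}\beta(p)^\gamma$. If $\operatorname{dist}(p,p')<r_0/2$, then $B(p',r_0/2)\subset B(p,r_0)$, and therefore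
\begin{equation}\label{eq:step}
\beta(p')\le\lambda^{2m}\beta(p)^\gamma .
\end{equation}
Since $X$ is compact and connected, any two points are joined by a curve of length less than $\operatorname{diam}X+1$. Subdividing it, we find $N'$, independent of the points, such that they are joined by a chain of $N'$ steps of length less than $r_0/2$. Join $p$ to a point $p^*$ with $|s(p^*)|=1$, so that $\beta(p^*)=1$, and apply \eqref{eq:step} along the chain. As $\lambda\ge1$ and $1+\gamma+\dots+\gamma^{N'-1}\le1/(1-\gamma)$,
\[
1\le\lambda^{2m/(1-\gamma)}\,\beta(p)^{\gamma^{N'}}\qquad\text{for every }p\in X .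
\]
If $s$ vanishes to order $\ge k$ at $p$, then $\beta(p)\le2^{-k}\lambda^{2m}$ by Lemma~\ref{lem:schwarz}. Taking logarithms to base $2$,
\[
k\gamma^{N'}\le2m\log_2\lambda\,\Bigl(\frac1{1-\gamma}+\gamma^{N'}\Bigr),
\]
so $k\le Am$ with $A=2\log_2\lambda\,\bigl(1+\gamma^{-N'}/(1-\gamma)\bigr)$.
\end{proof}

A section that vanishes on a nonempty open set has infinite order there. Since (1) holds for every line bundle with a pseudoholomorphic structure, we obtain unique continuation.

\begin{corollary}\label{cor:uc}
Let $X$ be connected and let $L'$ be any line bundle on $X$ with a pseudoholomorphic structure. If $s\ne0$ is a pseudoholomorphic section of $L'$ on $X$, then the open set $\{s\ne0\}$ is dense.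
\end{corollary}

For a domain $R$ containing $\mathbb C$, the transcendence degree $\operatorname{trdeg}_{\mathbb C}R$ is that of its field of fractions. We recall that every set generating a field extension contains a transcendence basis, and that positive powers of algebraically independent elements are algebraically independent.

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
If $s\in H_m$ and $t\in H_{m'}$ are nonzero, the dense open sets $\{s\ne0\}$ and $\{t\ne0\}$ meet, so $st\ne0$. The component of highest degree of a product of two nonzero elements of $R$ is the product of their components of highest degree, so $R$ is a domain. If $f\in H_0$ and $p\in X$, then $f-f(p)\in H_0$ has order at least $1>A\cdot0$ at $p$, so $f=f(p)$ by (1). Thus $H_0=\mathbb C$.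

Let $\kappa=\rho\ge0$ and let $s_0,\dots,s_\rho\in H_{m_0}$ be a system of rank $\rho$. If $F(s_0,\dots,s_\rho)=0$ in $R$ for a polynomial $F$ with homogeneous parts $F_k$, then $F_k(s_0,\dots,s_\rho)\in H_{km_0}$ vanishes for each $k$. The monomials of degree $k$ are linearly independent by the proof of Theorem~\ref{thm:A}, so $F=0$. Hence $\operatorname{trdeg}R\ge\rho+1$. Suppose $\operatorname{trdeg}R\ge\rho+2$. The homogeneous elements of positive degree generate $R$ as a $\mathbb C$-algebra, so $\rho+2$ of them are algebraically independent. Replacing them by powers, we may assume that they have a common degree $m$. Their monomials of degree $k$ give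
\[
P_{km}\ge\binom{k+\rho+1}{\rho+1}\ge\frac{k^{\rho+1}}{(\rho+1)!},
\]
which contradicts $P_{km}\le C(km)^\rho$ for large $k$.
\end{proof}

\section{The leading coefficient}\label{sec:limit}

Theorem~\ref{thm:A} bounds $P_m$ from below only along multiples of $m_0$, and with a constant that does not match the upper bound. To get a limit we turn $P_m$ into a number of lattice points. Lemma~\ref{lem:descent} represents sections by power series in $\rho$ variables, compatibly with products. Their leading exponents form a semigroup, and Theorem~\ref{thm:B}(1) confines it to a cone with bounded slices. We first count points in such semigroups. For $v\in\mathbb Z_{\ge0}^\rho$ let $|v|$ be the sum of its entries, and call the first coordinate $\ell(x)$ of $x\in\mathbb R\times\mathbb R^\rho$ its \emph{level}.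

\begin{lemma}\label{lem:semigroup}
Let $S\subset\mathbb Z_{\ge1}\times\mathbb Z_{\ge0}^\rho$ be nonempty and closed under addition, and suppose $|v|\le Am$ for all $(m,v)\in S$. Let $S_m$ be the set of elements of level $m$ and let $a$ be the greatest common divisor of the levels of elements of $S$. Then there is an integer $d\ge0$ such that $\lim_{m\to\infty,\;a\mid m}\#S_m/m^d$ exists in $(0,\infty)$.
\end{lemma}

\begin{proof}
Let $G\subset\mathbb Z^{1+\rho}$ be the group generated by $S$, let $E$ be its real span, $\dim E=1+d$, and let $E_t$ be the part of $E$ of level $t$. Then $G$ has rank $1+d$ and $\ell(G)=a\mathbb Z$. So $G_0=G\cap E_0$ has rank $d$ and is a lattice in the $d$-dimensional space $E_0$, and $G_m=G\cap E_m$ is a coset of $G_0$ for $a\mid m$. Let $\Pi\ni0$ be a half-open fundamental parallelepiped of $G_0$. Normalize the volume on $E_0$ by $\operatorname{vol}\Pi=1$ and transport it to each $E_t$ by translation; for $d=0$ a point has volume $1$. Let $\Delta\subset E_1$ be the closure of the convex hull $\Delta^\circ$ of the points $g/\ell(g)$, $g\in S$. It is compact because $|v|/m\le A$,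 and it has dimension $d$ because these points span $E$. So $0<\operatorname{vol}\Delta<\infty$. We show that the limit is $\operatorname{vol}\Delta$.

\emph{Lattice points.} Let $Q\subset E_1$ be compact, convex and of dimension $d$. For $y\in E$ and $\sigma>0$ with $m=\ell(y)+\sigma\in a\mathbb Z$ we claim
\begin{equation}\label{eq:lattice}
\#\bigl(G_m\cap(y+\sigma Q)\bigr)=\sigma^d\operatorname{vol}Q+o(\sigma^d)\qquad(\sigma\to\infty),
\end{equation}
uniformly in $y$. For $d=0$ both sides equal $1$. For $d\ge1$ the sets $g+\Pi$, $g\in G_m$, tile $E_m$. Let $Z=y+\sigma Q$ and $r=\operatorname{diam}\Pi$. The tiles with $g\in Z$ lie within distance $r$ of $Z$, and they cover every point of $Z$ at distance greater than $r$ from $\partial Z$. So their number differs from $\operatorname{vol}Z=\sigma^d\operatorname{vol}Q$ by at most the volume of the closed $r$-neighborhood of $\partial Z$, which is $\sigma^d$ times the volume of the closed $(r/\sigma)$-neighborhood of $\partial Q$. These neighborhoods decrease to $\partial Q$, a null set because $Q$ is convex.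

\emph{Upper estimate.} We have $S_m\subset G_m\cap m\Delta$, so \eqref{eq:lattice} gives $\limsup_{a\mid m}\#S_m/m^d\le\operatorname{vol}\Delta$.

\emph{Lower estimate.} The semigroup $S$ need not be finitely generated, and it may miss points of $G$ near the boundary of its cone. We pass to a finitely generated part and show that it contains all points of $G$ in a shifted cone. Let $\eta>0$. The group $G$ is finitely generated, so finitely many elements of $S$ generate it. The set $\Delta^\circ$ is the increasing union of the convex hulls of finitely many points $g/\ell(g)$, and $\operatorname{vol}\Delta^\circ=\operatorname{vol}\Delta$ since the boundary of a convex set is null. So there are $g_1,\dots,g_l\in S$ that generate $G$ and such that the convex hull $\Delta'$ of the $g_i/\ell(g_i)$ has $\operatorname{vol}\Delta'\ge\operatorname{vol}\Delta-\eta$. The cone $\mathcal C=\sum_i\mathbb R_{\ge0}g_i$ has the slice $\sigma\Delta'$ at level $\sigma>0$, and $\Delta'$ has dimension $d$.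

The set $F=G\cap\{\sum_ic_ig_i:0\le c_i\le1\}$ is a bounded subset of $\mathbb Z^{1+\rho}$, hence finite. Write each $x\in F$ as $x=\sum_ib_i(x)g_i$ with $b_i(x)\in\mathbb Z$, choose an integer $b\ge1$ with $b+b_i(x)\ge1$ for all $i$ and $x$, and put $g_0=b\sum_ig_i$. Let $y=\sum_ic_ig_i\in\mathcal C\cap G$ with $c_i\ge0$. Then $x=y-\sum_i\lfloor c_i\rfloor g_i$ lies in $F$, and
\[
g_0+y=\sum_i\bigl(b+b_i(x)+\lfloor c_i\rfloor\bigr)g_i\in S,
\]
since all coefficients are positive integers. As $g_0\in G$, this means $(g_0+\mathcal C)\cap G\subset S$. For $m>\ell(g_0)$ the slice of $g_0+\mathcal C$ at level $m$ is $g_0+(m-\ell(g_0))\Delta'$. By \eqref{eq:lattice}, $\liminf_{a\mid m}\#S_m/m^d\ge\operatorname{vol}\Delta'\ge\operatorname{vol}\Delta-\eta$.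
\end{proof}

The bound $|v|\le Am$ was used only for the compactness of $\Delta$. The exponents in Example~\ref{ex:algebra} form a semigroup with unbounded $\Delta$, for which the conclusion fails.

Order $\mathbb Z_{\ge0}^\rho$ by the \emph{graded lexicographic order}: $v<v'$ if $|v|<|v'|$, or if $|v|=|v'|$ and the first nonzero entry of $v-v'$ is negative. This total order is preserved by translation, and every nonempty subset has a least element, since each $v$ has finitely many predecessors. For a nonzero power series $f$ in $\rho$ variables let $\nu(f)$ be the least exponent with nonzero coefficient. Three facts are needed.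
\begin{enumerate}
\item[(i)] $|\nu(f)|$ is the order of $f$, because the order on exponents refines the degree.
\item[(ii)] $\nu(ff')=\nu(f)+\nu(f')$, because $v\ge\nu(f)$ and $v'\ge\nu(f')$ imply $v+v'\ge\nu(f)+\nu(f')$, with equality only if $v=\nu(f)$ and $v'=\nu(f')$.
\item[(iii)] If $V$ is a finite-dimensional space of power series, then $\#\nu(V\setminus0)=\dim V$. For $V\ne0$ let $v_0$ be the least value of $\nu$ on $V\setminus0$, and let $V'\subset V$ be the hyperplane where the coefficient with exponent $v_0$ vanishes. An element of $V\setminus0$ has $\nu=v_0$ exactly when it is not in $V'$. So $\nu(V'\setminus0)=\nu(V\setminus0)\setminus\{v_0\}$, and we conclude by induction on $\dim V$.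
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
The last claim holds by the definition of $a$. Apply Lemma~\ref{lem:descent} with $U=X$ and $r=\rho$. If $0\ne t\in H_m$, $m\ge1$, then $f_t\ne0$ by Corollary~\ref{cor:uc}. So $t\mapsto f_t$ embeds $H_m$ in the power series at $\Phi(q)$, and we put $\nu(t)=\nu(f_t)$. Since one frame $e$ serves all degrees, $f_{tt'}=f_tf_{t'}$. By (ii), the set
\[
S=\{(m,\nu(t)):m\ge1,\ 0\ne t\in H_m\}
\]
is closed under addition. By (iii), $\#S_m=P_m$, so the integer $a$ of Lemma~\ref{lem:semigroup} is that of the theorem. By (i), Lemma~\ref{lem:descent} and part (1), $|\nu(t)|=\operatorname{ord}_qt\le Am$. Lemma~\ref{lem:semigroup} gives an integer $d$ such that $P_m/m^d$ has a limit in $(0,\infty)$ along multiples of $a$. Then $\log P_m/\log m\to d$ along multiples of $a$, while $P_m=0$ for other $m$, so $d=\kappa$.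
\end{proof}

\section{Maximal Iitaka dimension forces integrability}\label{sec:max}

The Nijenhuis tensor of $J$ is given on vector fields by
\[
N_J(\xi,\zeta)=[J\xi,J\zeta]-J[J\xi,\zeta]-J[\xi,J\zeta]-[\xi,\zeta].
\]
It is a smooth tensor field. It vanishes on the domain of a chart with $J$-holomorphic components, where $J$ has constant coefficients. The Newlander--Nirenberg theorem states that $J$ is integrable if $N_J=0$. For integrable $J$, the operator $\bar\partial_L$ extends to $L$-valued $(0,1)$-forms by $\bar\partial_L(\phi\otimes s)=\bar\partial\phi\otimes s-\phi\wedge\bar\partial_Ls$. Since $\bar\partial^2g=0$ for functions, in a frame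
\begin{equation}\label{eq:curv}
\bar\partial_L^2(g\varepsilon)=\bigl(\bar\partial(\bar\partial g+ga)-(\bar\partial g+ga)\wedge a\bigr)\otimes\varepsilon=g\,\bar\partial a\otimes\varepsilon .
\end{equation}
So $\bar\partial_L^2$ is multiplication by a global smooth $(0,2)$-form $F$, equal to $\bar\partial a$ in any frame.

If $\kappa=n$, a system of rank $n$ provides $J$-holomorphic coordinates near one point $x$. The difficulty is to pass from a neighborhood of $x$ to a dense subset of $X$. For this we realize the Jacobian $d\varphi_1\wedge\dots\wedge d\varphi_n$, with denominators cleared, as a global pseudoholomorphic section of a line bundle and apply unique continuation.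

\begin{proof}[Proof of Theorem~\ref{thm:B}(4)]
By Theorem~\ref{thm:A}, $\rho=n$. Let $s_0,\dots,s_n\in H_{m_0}$ be a system of rank $n$ at $x$ and $\varphi_j=s_j/s_0$. The open set $X_0=\{s_0\ne0\}$ is dense by Corollary~\ref{cor:uc}.

\emph{The section $\omega$.} In a local frame $\varepsilon$ of $L$ write $s_j=g_j\varepsilon^{m_0}$. On $X_0$,
\[
d\varphi_j\otimes s_0^2=(g_0\,dg_j-g_j\,dg_0)\otimes\varepsilon^{2m_0},
\]
and the right side is smooth on the whole domain of $\varepsilon$. These local extensions agree on overlaps because $X_0$ is dense. Taking the wedge product over $j$, we see that $\omega=d\varphi_1\wedge\dots\wedge d\varphi_n\otimes s_0^{2n}$ extends to a smooth $n$-form on $X$ with values in $L^{2nm_0}$. It has type $(n,0)$ on $X_0$, hence on $X$ by continuity. So $\omega$ is a smooth section of $L'=\mathcal K\otimes L^{2nm_0}$, where $\mathcal K=\Lambda^{n,0}$.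

\emph{The section $\omega$ is pseudoholomorphic.} For a section $\phi$ of $\mathcal K$ let $\bar\partial_{\mathcal K}\phi$ be the $(n,1)$-part of $d\phi$, viewed in $\Lambda^{0,1}\otimes\mathcal K\cong\Lambda^{n,1}$. The $(n,1)$-part of $d(f\phi)=df\wedge\phi+f\,d\phi$ is $\bar\partial f\wedge\phi+f\,\bar\partial_{\mathcal K}\phi$. So $\bar\partial_{\mathcal K}$ is a pseudoholomorphic structure, and $L'$ carries the product structure. On $X_0$ the form $d\varphi_1\wedge\dots\wedge d\varphi_n$ is closed and $\bar\partial s_0^{2n}=0$, so $\bar\partial\omega=0$ on $X_0$, and on $X$ by continuity.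

\emph{Integrability of $J$.} We have $\omega(x)\ne0$ by \eqref{eq:rank}. Corollary~\ref{cor:uc} for $L'$ shows that $\{\omega\ne0\}$ is dense, so $X_1=X_0\cap\{\omega\ne0\}$ is open and dense. At each point of $X_1$ the differential of $(\varphi_1,\dots,\varphi_n)$ is a complex linear isomorphism onto $\mathbb C^n$, so the $\varphi_j$ are local $J$-holomorphic coordinates and $N_J=0$ on $X_1$. By continuity $N_J=0$ on $X$, and $J$ is integrable.

\emph{Integrability of $\bar\partial_L$.} Near each point of $X_0$ there is a frame $e$ with $\bar\partial_Le=0$, by \eqref{eq:root}. In this frame $a=0$, so $F=0$ on $X_0$ by \eqref{eq:curv}, and $F=0$ on $X$ by continuity. Thus $\bar\partial_L^2=0$, and $\bar\partial a=0$ in every frame $\varepsilon$. By the Dolbeault lemma, $a=\bar\partial\gamma_0$ locally for a smooth function $\gamma_0$, and then $\bar\partial_L(\exp(-\gamma_0)\varepsilon)=0$. The ratios of such frames are holomorphic, so they make $L$ a holomorphic line bundle. The holomorphic sections of $L^m$ are the elements of $H_m$, and the Iitaka dimension is $n$.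
\end{proof}

Parts (4) and (5) together give the exact range for $n\ge2$: on connected $X$ with non-integrable $J$ the Iitaka dimension takes precisely the values $-\infty,0,\dots,n-1$.

\begin{thebibliography}{1}

\bibitem{CZ}
Haojie Chen and Weiyi Zhang, \emph{Kodaira dimensions of almost complex manifolds II}, arXiv:2004.12825 (2020).

\end{thebibliography}
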